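\title{A finitely presented group whose simplicial unit ball is not a polyhedron}

\begin{abstract}
Gromov's simplicial semi-norm on the real homology of a group becomes a norm after the classes of semi-norm zero are divided out. We show that the unit ball of this norm need not be a polyhedron, even when the group is finitely presented and the homology group is finite-dimensional. For every $j\ge 6$ we construct a finitely presented group $\pi$ with $\dim H_j(\pi;\mathbb R)<\infty$ whose unit ball in degree $j$ has a round disc as a central plane section. The disc is forced by an automorphism of $\pi$ that acts on the plane as multiplication by $(3-4i)/5$, a rotation of infinite order.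
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $Z$ be a topological space and $j\ge 0$ an integer. Gromov's \emph{simplicial semi-norm} of a class $h\in H_j(Z;\mathbb R)$ is
\[
\|h\|_\Delta=\inf\Big\{\sum_\sigma|a_\sigma| \;:\; \sum_\sigma a_\sigma\sigma \text{ is a real singular cycle representing } h\Big\}.
\]
It measures how many simplices, counted with real weights, are needed to represent $h$. The classes of semi-norm zero form a subspace, and $\|\cdot\|_\Delta$ is a norm on the quotient
\[
H_j^{\Delta}(Z)=H_j(Z;\mathbb R)/\{h:\|h\|_\Delta=0\}.
\]
A continuous map sends simplices to simplices, so it induces a linear map of operator norm at most $1$ on $H^\Delta_j$, and a homotopy equivalence induces an isometry. By Gromov's Mapping Theorem, for a path-connected CW complex $Z$ the classifying map $Z\to K(\pi_1(Z),1)$ induces an isometric embedding on $H_j^\Delta$. So the normed spaces attached to groups contain all the others. For a group $\pi$ we write $H_j^\Delta(\pi)=H^\Delta_j(K(\pi,1))$ and let $B_j(\pi)$ be its closed unit ball.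

Katz \cite[Question 3.1]{Katz} asks how to describe the shape of $B_j(\pi)$ in terms of $\pi$, and whether $B_j(\pi)$ is a polyhedron when $\pi$ is finitely presented. We read the second question as follows. Consider all pairs $(\pi,j)$ with $\pi$ finitely presented and $H_j^\Delta(\pi)$ finite-dimensional and nonzero, and call $B_j(\pi)$ a \emph{polyhedron} if it is an intersection of finitely many closed half-spaces; since it is bounded, this means that it is the convex hull of finitely many points. \emph{Is $B_j(\pi)$ a polyhedron for every such pair?}

The first cases suggest that it is. In degree $0$ the norm on $H_0(\pi;\mathbb R)=\mathbb R$ is the absolute value, and $B_0(\pi)=[-1,1]$. In degree $1$ there is nothing to see: if $\gamma$ is a loop, then $n[\gamma]=[\gamma^n]$ is represented by one simplex, so $\|[\gamma]\|_\Delta\le 1/n$ for all $n$, and $H_1^\Delta(\pi)=0$. For the fundamental group of a closed oriented surface of genus at least $2$ the ball $B_2$ is an interval (Example~\ref{ex:surface}), and for a free product of two such groups it is a rhombus (Example~\ref{ex:rhombus}). There is also a structural reason to expect polyhedra.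 The cycles of $\ell^1$-norm at most $1$ supported on a given finite set of simplices form a section of a cross-polytope by a linear subspace, so their image in $H_j^\Delta(\pi)$ is a polytope. When $H^\Delta_j(\pi)$ is finite-dimensional, $B_j(\pi)$ is the closure of the directed union of these polytopes, and one may hope that a finite presentation keeps the number of faces under control. It does not.

\begin{theorem}\label{thm:main}
For every $j\ge 6$ there is a finitely presented group $\pi$ such that $H_j(\pi;\mathbb R)$ is finite-dimensional and $H_j^\Delta(\pi)$ contains a $2$-dimensional subspace $V$ on which $\|\cdot\|_\Delta$ is a positive multiple of a Euclidean norm. So $B_j(\pi)\cap V$ is a round disc for that Euclidean structure, and $B_j(\pi)$ is not a polyhedron.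
\end{theorem}

The last assertion follows from the others. The intersection of a polyhedron with a linear plane is a finite intersection of closed half-planes; when it is bounded and has interior, its boundary is a finite union of segments, and a circle contains no segment. The answer to the question above is therefore negative.

We never compute the norm on $V$. An automorphism of $\pi$ acts on $H_j^\Delta(\pi)$ by a linear isometry. If $B_j(\pi)$ is a polyhedron, such an isometry permutes its finitely many vertices, which span the space, and so has finite order. We construct an automorphism that preserves a plane $V\cong\mathbb C$ and rotates it by an angle incommensurable with a full turn; symmetry alone then makes the norm on $V$ Euclidean. The work is to obtain three properties at once: $\pi$ is finitely presented, $H_j(\pi;\mathbb R)$ is finite-dimensional, and the semi-norm does not vanish on the rotated plane.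

Section~\ref{sec:tools} sets up bounded cocycles and trees and works out the two polyhedral examples. Section~\ref{sec:toy} shows the rotation in degree $1$, where everything can be done by hand but the semi-norm vanishes. Section~\ref{sec:K} moves the rotation to degree $2$ with the help of integral symplectic groups, and Section~\ref{sec:bounded} proves that the semi-norm is then a norm. The group $K$ obtained in this way is not finitely generated. Section~\ref{sec:pi} builds a finitely presented group $\pi$ around it at the cost of raising the degree, and Section~\ref{sec:end} shows that the plane survives in $H_j^\Delta(\pi)$.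

Throughout, $i$ is the imaginary unit, $\chi$ is the Euler characteristic, $\iota_a(g)=aga^{-1}$, and $\mathbb C$ also denotes the additive group of complex numbers with the discrete topology.

\section{Bounded cocycles, trees, and two polyhedral examples}\label{sec:tools}

\subsection{Bar chains}
Lower bounds for $\|\cdot\|_\Delta$ come from bounded cocycles, and these are easiest to write down on the group itself. Let $G$ be a group. The spaces $\mathbb R[G^{n+1}]$, with
\[
\partial(g_0,\dots,g_n)=\sum_p(-1)^p(g_0,\dots,\widehat{g_p},\dots,g_n),
\]
form a free resolution of $\mathbb R$ over $\mathbb R[G]$, where $G$ acts by left translation. The \emph{bar complex} $C_n(G)=\mathbb R[G^{n+1}]_G$ of coinvariants computes $H_*(G;\mathbb R)$. It has the $G$-orbits of tuples as a basis and carries the $\ell^1$-norm $\|\cdot\|_1$ for that basis.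

\begin{lemma}\label{lem:bar}
For $h\in H_n(G;\mathbb R)$, the semi-norm $\|h\|_\Delta$ is the infimum of $\|w\|_1$ over the bar cycles $w$ representing $h$.
\end{lemma}

\begin{proof}
Let $X=K(G,1)$ with universal cover $\tilde X$. The singular chains of $\tilde X$ form another free resolution of $\mathbb R$, whose coinvariants are the singular chains of $X$. Choose an equivariant map of sets $\tilde X\to G$ and send a singular simplex to the tuple of images of its vertices. In the other direction, assign to each tuple $(g_0,\dots,g_n)$ a singular simplex in $\tilde X$, equivariantly and by induction on $n$, whose faces are the simplices assigned to the faces of the tuple; this is possible because $G$ acts freely on tuples and $\tilde X$ is contractible. Both maps are equivariant chain maps of free resolutions over the identity of $\mathbb R$, so they induce the canonical isomorphism in homology and its inverse. Both send basis elements to basis elements, so they do not increase $\ell^1$-norms.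
\end{proof}

An automorphism of $G$ permutes the basis of $C_n(G)$, so it acts isometrically on $H_n(G;\mathbb R)$. Inner automorphisms act trivially.

For a function $c:G^{n+1}\to\mathbb C$ put $\delta c(g_0,\dots,g_{n+1})=\sum_p(-1)^pc(g_0,\dots,\widehat{g_p},\dots,g_{n+1})$. We call $c$ a \emph{cocycle} if $\delta c=0$; invariance is not part of the definition. A $G$-invariant cocycle is an $\mathbb R$-linear map $C_n(G)\to\mathbb C$ that vanishes on boundaries. It induces an $\mathbb R$-linear map $\langle c,\cdot\rangle:H_n(G;\mathbb R)\to\mathbb C$, and Lemma~\ref{lem:bar} gives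
\begin{equation}\label{eq:dual}
|\langle c,h\rangle|\le\|c\|_\infty\,\|h\|_\Delta .
\end{equation}
Let $u\in\mathbb C$ with $|u|=1$ and let $\lambda:G\to\mathbb Z$ be a homomorphism. A function $c$ is \emph{$(u,\lambda)$-twisted} if
\[
c(ag_0,\dots,ag_n)=u^{-\lambda(a)}c(g_0,\dots,g_n)\qquad\text{for all } a,g_0,\dots,g_n\in G.
\]
Its restriction to any subgroup of $\ker\lambda$ is invariant under that subgroup.

\subsection{The volume cocycle}\label{ss:vol}
Let $q\in\{2,3\}$, let $\Gamma$ be a discrete cocompact group of orientation-preserving isometries of hyperbolic space $\mathbb H^q$, and fix $x\in\mathbb H^q$. Let $\operatorname{vol}(d_0,\dots,d_q)$ be the signed volume of the geodesic simplex with vertices $d_0x,\dots,d_qx$. This function is $\Gamma$-invariant; it is a cocycle by Stokes' theorem; it vanishes when two arguments coincide, since the simplex is then degenerate; and it is bounded, since geodesic simplices in $\mathbb H^q$ have bounded volume (triangles have area less than $\pi$). If $\Gamma'\le\Gamma$ is torsion-free of finite index, then $Y=\mathbb H^q/\Gamma'$ is a closed oriented manifold and a $K(\Gamma',1)$. Geodesic simplices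 provide the second chain map in the proof of Lemma~\ref{lem:bar}, and $\operatorname{vol}$ is integration of the volume form over them. Hence
\begin{equation}\label{eq:vol}
\langle\operatorname{vol},[Y]\rangle=\operatorname{Vol}(Y)\ne0 .
\end{equation}

\begin{example}\label{ex:surface}
Let $\Sigma$ be a closed oriented hyperbolic surface. Its area is $2\pi|\chi(\Sigma)|$, so \eqref{eq:dual} and \eqref{eq:vol} give $\|[\Sigma]\|_\Delta\ge2|\chi(\Sigma)|$. Conversely, a surface of genus $g$ is a $4g$-gon with paired sides, which diagonals cut into $4g-2=2|\chi|+2$ triangles. Replacing each triangle by the signed average of its six parametrizations gives a fundamental cycle of norm at most $2|\chi|+2$. Applied to a connected $N$-fold cover this gives $N\|[\Sigma]\|_\Delta\le 2N|\chi(\Sigma)|+2$. So $\|[\Sigma]\|_\Delta=2|\chi(\Sigma)|$.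
\end{example}

\subsection{Groups acting on trees}
Trees are metrized with edges of length $1$. Any three points of a tree have a \emph{median}, the unique point that lies on all three geodesics joining two of them. For a vertex $v$ and a point $y\neq v$, the \emph{direction} from $v$ to $y$ is the edge in which the geodesic from $v$ to $y$ starts. If the directions from $v$ to three points are pairwise distinct, then the geodesic between any two of them passes through $v$, so $v$ is their median. We use the following facts of Bass--Serre theory.

\begin{itemize}
\item[(T1)] A free product $A=\Gamma*B$ acts on the tree with vertices $a\Gamma$ and $aB$ and with one edge for each $a\in A$, joining $a\Gamma$ to $aB$. An HNN extension $A=\langle P,t_r\mid t_rf_r^+(x)t_r^{-1}=f_r^-(x),\ x\in S\rangle$, with injective homomorphisms $f_r^\pm:S\to P$ and $r$ in an index set, acts on the tree with vertices $aP$ and, for each $r$, oriented edges $af_r^-(S)$ from $aP$ to $at_rP$.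
\item[(T2)] If $G$ acts on a tree with quotient a single edge with two distinct endpoints, and the edge $e$ joins $v$ to $w$, then $G=G_v*_{G_e}G_w$.
\item[(T3)] If $G$ acts on a tree preserving an orientation of the edges, there is an exact Mayer--Vietoris sequence with real coefficients
\[
\cdots\to\bigoplus_{[e]}H_n(G_e)\to\bigoplus_{[v]}H_n(G_v)\to H_n(G)\to\bigoplus_{[e]}H_{n-1}(G_e)\to\cdots
\]
with one summand for each orbit. The groups $H_n(G_v)$ and $H_n(G_{gv})$ are identified by $(\iota_g)_*$; the first map sends a class to the difference of its images at the two endpoints of $e$, and the second is induced by the inclusions.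
\end{itemize}

The next lemma extends a bounded cocycle from a free factor to a free product. The natural attempt is to add up one copy of the cocycle for each vertex $a\Gamma$, each copy seeing only directions. The sum stays bounded because in degree at least $2$ only one vertex can contribute. The twist is needed in Section~\ref{sec:end}; for the example that follows, $u=1$.

\begin{lemma}\label{lem:free}
Let $A=\Gamma*B$, let $\lambda:A\to\mathbb Z$ be a homomorphism vanishing on $\Gamma$, and let $|u|=1$. Let $q\ge2$ and let $\omega:\Gamma^{q+1}\to\mathbb C$ be a bounded $\Gamma$-invariant cocycle that vanishes whenever two arguments coincide. Then there is a $(u,\lambda)$-twisted cocycle $c:A^{q+1}\to\mathbb C$ with $\|c\|_\infty=\|\omega\|_\infty$ that equals $\omega$ on $\Gamma^{q+1}$ and $0$ on $B^{q+1}$. Moreover $c(g_0,\dots,g_q)=0$ unless the median of the midpoints of the edges $g_0,g_1,g_2$ of the tree \emph{(T1)} is a vertex of the form $a\Gamma$.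
\end{lemma}

\begin{proof}
Let $m_g$ be the midpoint of the edge $g$. The edges at $a\Gamma$ are the edges $ad$ with $d\in\Gamma$, so the direction from $a\Gamma$ to $m_g$ is $a\,d_a(g)$ for a unique $d_a(g)\in\Gamma$. For $v=a\Gamma$ put
\[
c_v(g_0,\dots,g_q)=u^{-\lambda(a)}\,\omega\big(d_a(g_0),\dots,d_a(g_q)\big).
\]
For $d\in\Gamma$ we have $d_{ad}(g)=d^{-1}d_a(g)$ and $\lambda(ad)=\lambda(a)$, so $c_v$ depends only on $v$ by invariance of $\omega$. It is a multiple of the pullback of $\omega$ under the map of sets $d_a$, so $\delta c_v=0$. From $d_{ha}(hg)=d_a(g)$ we get $c_{hv}(hg_0,\dots,hg_q)=u^{-\lambda(h)}c_v(g_0,\dots,g_q)$.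

Let $c=\sum_vc_v$, summed over the vertices of the form $a\Gamma$. If $c_v(g_0,\dots,g_q)\ne0$, the directions from $v$ to $m_{g_0},\dots,m_{g_q}$ are pairwise distinct; as $q\ge2$, the vertex $v$ is the median of $m_{g_0},m_{g_1},m_{g_2}$. So at most one term is nonzero on each tuple. This gives $\|c\|_\infty\le\|\omega\|_\infty$ and the last assertion. It also shows that $\delta c$ on a given tuple is a finite sum of values of the $\delta c_v$, so $\delta c=0$, and that summing the formula for $c_{hv}$ over $v$ gives the twisting rule.

If $w\neq v$ are vertices, the direction from $v$ to the midpoint of any edge at $w$ is the first edge of the geodesic from $v$ to $w$. So $c_v$ vanishes on tuples of edges at a common vertex $w\ne v$. The elements of $B$ are the edges at the vertex $B$, hence $c=0$ on $B^{q+1}$. The elements of $\Gamma$ are the edges at the vertex $\Gamma$, hence only that vertex contributes on $\Gamma^{q+1}$; since $d_1(d)=d$ for $d\in\Gamma$, its contribution is $\omega$.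
\end{proof}

For $q=1$ the argument breaks down, since every vertex $a\Gamma$ on the geodesic from $m_{g_0}$ to $m_{g_1}$ may contribute.

\begin{example}\label{ex:rhombus}
Let $\Sigma,\Sigma'$ be closed oriented hyperbolic surfaces and $\pi=\pi_1(\Sigma)*\pi_1(\Sigma')$. The wedge $\Sigma\vee\Sigma'$ is a $K(\pi,1)$, so $H_2(\pi;\mathbb R)=\mathbb R[\Sigma]\oplus\mathbb R[\Sigma']$. Apply Lemma~\ref{lem:free} with $u=1$ to the volume cocycles of the two factors. By its last assertion the resulting cocycles $c,c'$ have disjoint supports, so each of the four cocycles $\pm c\pm c'$ is bounded by $\pi$. For the right choice of signs the value on $a[\Sigma]+b[\Sigma']$ is $2\pi(|a||\chi(\Sigma)|+|b||\chi(\Sigma')|)$. With \eqref{eq:dual}, the triangle inequality and Example~\ref{ex:surface},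
\[
\|a[\Sigma]+b[\Sigma']\|_\Delta=2|\chi(\Sigma)|\,|a|+2|\chi(\Sigma')|\,|b|,
\]
and the unit ball in degree $2$ is a rhombus.
\end{example}

\section{A rotation in degree one}\label{sec:toy}

From now on
\[
u=\frac{2+i}{2-i}=\frac{3+4i}{5},\qquad |u|=1,
\]
and we write \emph{$\lambda$-twisted} for $(u,\lambda)$-twisted.

\begin{lemma}\label{lem:rot}
Neither $u$ nor $u^{-1}$ is an algebraic integer. Every norm $N$ on the real vector space $\mathbb C$ with $N(u^{-1}\zeta)=N(\zeta)$ for all $\zeta$ satisfies $N(\zeta)=N(1)\,|\zeta|$.
\end{lemma}

\begin{proof}
If one of the complex conjugate numbers $u$, $u^{-1}$ were an algebraic integer, so would be the other and their sum $6/5$, which is a rational number and not an integer. In particular $u$ is not a root of unity, so its powers form an infinite, hence dense, subgroup of the unit circle. The norm $N$ is continuous and invariant under this subgroup, hence under all rotations.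
\end{proof}

Multiplication by $u^{-1}$ does not preserve the lattice $\mathbb Z[i]$, but it carries the sublattice $(2+i)\mathbb Z[i]$ onto $(2-i)\mathbb Z[i]$. An HNN extension turns this partial symmetry into a conjugation. Let
\[
A_0=\big\langle \mathbb Z[i],t\ \big|\ t\,\big((2+i)x\big)\,t^{-1}=(2-i)x,\ x\in\mathbb Z[i]\big\rangle .
\]
In terms of the basis $1,i$ of $\mathbb Z[i]=\mathbb Z^2$ the relations are those for $x=1$ and $x=i$:
\begin{equation}\label{eq:columns}
t\,(2,1)\,t^{-1}=(2,-1),\qquad t\,(-1,2)\,t^{-1}=(1,2).
\end{equation}
Let $\lambda_0:A_0\to\mathbb Z$ send $\mathbb Z[i]$ to $0$ and $t$ to $1$, and let $K_0=\ker\lambda_0$. The group $A_0$ acts on the plane $\mathbb C$, with $x\in\mathbb Z[i]$ acting as translation by $x$ and $t$ as multiplication by $u^{-1}$; the relations hold because $u^{-1}(2+i)=2-i$. The linear part of $a$ is $u^{-\lambda_0(a)}$, so $K_0$ acts by translations. This defines a homomorphism $F_0:K_0\to\mathbb C$ with $F_0(tkt^{-1})=u^{-1}F_0(k)$.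

We claim that $F_0$ induces an isomorphism $H_1(K_0;\mathbb R)\cong\mathbb C$. The group $K_0$ is generated by the conjugates $a\mathbb Z[i]a^{-1}$. Writing $a=kt^n$ with $k\in K_0$, we see that $H_1(K_0;\mathbb R)$ is spanned by the images $U_n$ of $H_1(t^n\mathbb Z[i]t^{-n};\mathbb R)$. The subgroup $t^{n+1}(2+i)\mathbb Z[i]t^{-n-1}=t^n(2-i)\mathbb Z[i]t^{-n}$ has finite index in both $t^{n+1}\mathbb Z[i]t^{-n-1}$ and $t^n\mathbb Z[i]t^{-n}$, so the classes of its elements span both $U_{n+1}$ and $U_n$. Hence $H_1(K_0;\mathbb R)=U_0$ has dimension at most $2$, and $F_0$ maps it onto $\mathbb C$.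

So $H_1(K_0;\mathbb R)$ is a plane on which the automorphism $\iota_t$ acts as the rotation $u^{-1}$. This is the mechanism of Theorem~\ref{thm:main}. The example also shows the three obstacles.

\begin{enumerate}
\item The simplicial semi-norm vanishes in degree $1$.
\item The group $K_0$ is not finitely generated. Otherwise $F_0(K_0)$ would be a nonzero finitely generated subgroup of $\mathbb C$ stable under $u^{-1}$, and $u^{-1}$ would be an algebraic integer.
\item Passing to the finitely presented group $A_0$ destroys the plane. There $\iota_t$ is inner, so $x-(\iota_t)_*x$ maps to $0$ in $H_1(A_0;\mathbb R)$, and every element of the plane has this form because $1-u^{-1}\ne0$.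
\end{enumerate}

\begin{remark}\label{rem:integer}
Some infinite generation is forced by the choice of $u$. If $H_j(\pi;\mathbb Z)$ is finitely generated, an automorphism of $\pi$ acts on $H_j(\pi;\mathbb R)$ by an integer matrix, so its eigenvalues there and on the quotient $H_j^\Delta(\pi)$ are algebraic integers. The automorphism that we construct has the eigenvalues $u^{\pm1}$ on $V$, so for our groups $H_j(\pi;\mathbb Z)$ is not finitely generated, although $H_j(\pi;\mathbb R)$ is finite-dimensional. A finitely presented group has a $K(\pi,1)$ with finite $2$-skeleton and hence finitely generated $H_2(\pi;\mathbb Z)$; so rotation by $u^{-1}$ cannot occur in degree $2$ for such a group.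
\end{remark}

\section{A rotation in degree two}\label{sec:K}

To remove the first obstacle we repeat the construction one degree higher. The group $\mathbb Z$ has $H_1=\mathbb R$ and has injective endomorphisms acting on it by $2$, $1$ and $-1$, the numbers in \eqref{eq:columns}. We need groups with $H_2=\mathbb R$ and $H_1=0$, and injective homomorphisms between them of degrees $2$, $1$ and $-1$ on $H_2$. The integral symplectic groups have these properties.

\subsection{Central extensions}
We recall three standard facts about a central extension $0\to Z\to\hat G\to G\to1$.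
\begin{itemize}
\item[(E1)] The extension has a class $[\hat G]\in H^2(G;Z)$. Every class occurs, and two extensions with the same class are isomorphic by a map that induces the identity on $Z$ and on $G$.
\item[(E2)] If a homomorphism $\hat G\to\hat G'$ of central extensions restricts to $\alpha:Z\to Z'$ and covers $f:G\to G'$, then $f^*[\hat G']=\alpha_*[\hat G]$. In particular the \emph{pushout} $(\hat G\times Z')/\{(z,-\alpha(z)):z\in Z\}$ along $\alpha:Z\to Z'$ has class $\alpha_*[\hat G]$, and the preimage of a subgroup of $G$ has the restricted class.
\item[(E3)] If $Z$ is $\mathbb R$ or $\mathbb C$, then $Z$ is divisible, so the universal coefficient theorem gives $H^2(G;Z)=\operatorname{Hom}(H_2(G;\mathbb Z),Z)=\operatorname{Hom}_{\mathbb R}(H_2(G;\mathbb R),Z)$. We treat classes as linear maps on $H_2(G;\mathbb R)$.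
\end{itemize}

\subsection{Symplectic groups}
The group $Sp_{2n}(\mathbb R)$ is connected and deformation retracts to $U(n)$, and $\det$ identifies $\pi_1(U(n))$ with $\pi_1(S^1)=\mathbb Z$. Let $z$ be the positive generator. The universal cover $\widetilde{Sp}_{2n}(\mathbb R)$ is a central extension of $Sp_{2n}(\mathbb R)$ by $\langle z\rangle=\mathbb Z$. Let $\kappa_n\in H^2(Sp_{2n}(\mathbb Z);\mathbb R)$ be the class of its restriction to $Sp_{2n}(\mathbb Z)$, pushed out along $\mathbb Z\subset\mathbb R$.

\begin{itemize}
\item[(S1)] $Sp_{2n}(\mathbb Z)$ is finitely presented, and its real homology is finite-dimensional in each degree (Raghunathan; Borel--Serre).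
\item[(S2)] There is $n_0$ such that for $n\ge n_0$ we have $H^1(Sp_{2n}(\mathbb Z);\mathbb R)=0$ and $H^2(Sp_{2n}(\mathbb Z);\mathbb R)=\mathbb R\kappa_n$ with $\kappa_n\ne0$.
\end{itemize}
Fact (S2) is deduced from Borel's theorem \cite{Borel}: for $n$ large the restriction map from continuous cohomology $H^q_{ct}(Sp_{2n}(\mathbb R);\mathbb R)\to H^q(Sp_{2n}(\mathbb Z);\mathbb R)$ is an isomorphism for $q=1,2$. The sources are isomorphic to the cohomology groups $H^q(Sp(n)/U(n);\mathbb R)$ of the compact dual symmetric space and have dimensions $0$ and $1$. The map sends the continuous class of the Lie group extension $\widetilde{Sp}_{2n}(\mathbb R)\times_{\mathbb Z}\mathbb R$ to $\kappa_n$, and this continuous class is nonzero. Otherwise the extension would split continuously as $Sp_{2n}(\mathbb R)\times\mathbb R$, and projection to $\mathbb R$ would give a continuous homomorphism $\widetilde{Sp}_{2n}(\mathbb R)\to\mathbb R$ with $z\mapsto1$; but a continuous homomorphism to $\mathbb R$ from a connected Lie group whose Lie algebra is perfect has zero differential and is trivial.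

Fix $m\ge\max(2,n_0)$ and put
\[
S=Sp_{2m}(\mathbb Z),\qquad Q=Sp_{4m}(\mathbb Z),\qquad P=Q\times Q .
\]
Let $\varepsilon$ be conjugation by $\operatorname{diag}(I,-I)$. This matrix reverses the sign of the symplectic form, so $\varepsilon$ is an automorphism of $Sp_{2m}(\mathbb R)$ and of $S$. Viewing $\mathbb R^{4m}$ as the symplectic direct sum of two copies of $\mathbb R^{2m}$, define injective homomorphisms $S\to Q$ by
\[
\eta_2(g)=g\oplus g,\qquad \eta_1(g)=g\oplus 1,\qquad \eta_{-1}(g)=\varepsilon(g)\oplus1 .
\]

\begin{lemma}\label{lem:degree}
$\eta_d^*\kappa_{2m}=d\,\kappa_m$ for $d=2,1,-1$.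
\end{lemma}

\begin{proof}
The same formulas define homomorphisms $Sp_{2m}(\mathbb R)\to Sp_{4m}(\mathbb R)$ that map $U(m)$ to $U(2m)$. The subgroup $U(m)$ consists of the matrices $\left(\begin{smallmatrix}X&-Y\\ Y&X\end{smallmatrix}\right)$ with $X+iY$ unitary, and $\varepsilon$ replaces $Y$ by $-Y$, which is complex conjugation. Hence $\det\eta_d(g)=(\det g)^d$ for $g\in U(m)$, and $\eta_d$ induces multiplication by $d$ on $\pi_1=\mathbb Z$. The lift of $\eta_d$ to universal covers sends $z$ to $z^d$. Apply (E2) and then extend coefficients to $\mathbb R$.
\end{proof}

The group $P$ plays the role of $\mathbb Z[i]=\mathbb Z\times\mathbb Z$. Let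
\[
\kappa=\operatorname{pr}_1^*\kappa_{2m}+i\operatorname{pr}_2^*\kappa_{2m}\in H^2(P;\mathbb C).
\]
By (S2), $H_1(Q;\mathbb R)=0$ and $\kappa_{2m}:H_2(Q;\mathbb R)\to\mathbb R$ is an isomorphism. The K\"unneth formula gives $H_2(P;\mathbb R)=H_2(Q;\mathbb R)\oplus H_2(Q;\mathbb R)$, so $\kappa:H_2(P;\mathbb R)\to\mathbb C$ is an isomorphism of real vector spaces. Following \eqref{eq:columns}, define injective homomorphisms $S\to P$ by
\[
f_1^+=(\eta_2,\eta_1),\quad f_1^-=(\eta_2,\eta_{-1}),\quad f_2^+=(\eta_{-1},\eta_2),\quad f_2^-=(\eta_1,\eta_2).
\]
By Lemma~\ref{lem:degree} they pull $\kappa$ back to $\kappa_m$ times $2+i$, $2-i$, $-1+2i=i(2+i)$ and $1+2i=i(2-i)$. That is,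
\begin{equation}\label{eq:pull}
(f_r^\pm)^*\kappa=i^{\,r-1}(2\pm i)\,\kappa_m\qquad(r=1,2).
\end{equation}

\subsection{The groups $A_1$ and $K$}
In the abelian group $\mathbb Z[i]$ the two relations \eqref{eq:columns} combine into one homomorphism between sublattices. For $P$ we impose them separately, with one stable letter each:
\[
A_1=\langle P,t_1,t_2\mid t_rf_r^+(x)t_r^{-1}=f_r^-(x),\ x\in S,\ r=1,2\rangle .
\]
By (S1), $P$ is finitely presented and $S$ is finitely generated, so $A_1$ is finitely presented. Let $\lambda_1:A_1\to\mathbb Z$ send $P$ to $0$ and $t_1,t_2$ to $1$; put $K=\ker\lambda_1$ and $t=t_1$. Let $\mathcal T_1$ be the tree (T1). The stabilizer in $A_1$ of the vertex $aP$ is $aPa^{-1}$, and that of the edge $af_r^-(S)$ is $af_r^-(S)a^{-1}$. All these groups lie in $K$, so they are also the stabilizers $K_v$, $K_e$ in $K$.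

\begin{proposition}\label{prop:H2}
There is an $\mathbb R$-linear isomorphism $F:H_2(K;\mathbb R)\to\mathbb C$ such that, for every $a\in A_1$, the composition of $H_2(K_{aP};\mathbb R)\to H_2(K;\mathbb R)$ with $F$ is $u^{-\lambda_1(a)}\,\kappa\circ(\iota_a^{-1})_*$. It satisfies $F\circ(\iota_t)_*=u^{-1}F$.
\end{proposition}

\begin{proof}
Since $K$ is normal and contains $P$, we have $KaP=aK$, so $\lambda_1$ identifies the set of $K$-orbits of vertices with $\mathbb Z$. The same holds for the edges of each type $r$. For $v=aP$ send $y\in H_2(K_v;\mathbb R)$ to
\[
\kappa\big((\iota_a^{-1})_*y\big)\,T^{\lambda_1(a)}\in\mathbb C[T^{\pm1}].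
\]
Replacing $a$ by $ap$ with $p\in P$ changes nothing, because $\iota_p$ acts trivially on $H_2(P;\mathbb R)$ and $\lambda_1(p)=0$. For $k\in K$ the class $(\iota_k)_*y\in H_2(K_{kaP};\mathbb R)$ has the same image as $y$, because $\iota_{ka}^{-1}\iota_k=\iota_a^{-1}$. So we obtain an isomorphism $\bigoplus_{[v]}H_2(K_v;\mathbb R)\cong\mathbb C[T^{\pm1}]$, the orbit $n$ giving the summand $\mathbb CT^n$.

Let $\sigma$ be the generator of $H_2(S;\mathbb R)\cong\mathbb R$ with $\kappa_m(\sigma)=1$. Consider the edge $e=af_r^-(S)$ with $\lambda_1(a)=n$. The defining relation says $\iota_af_r^-=\iota_{at_r}f_r^+$, and this map is an isomorphism $S\to K_e$. By \eqref{eq:pull}, the images of the generator $(\iota_af^-_r)_*\sigma$ of $H_2(K_e;\mathbb R)$ at the endpoints $aP$ and $at_rP$ differ by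
\[
\kappa\big((f_r^-)_*\sigma\big)T^n-\kappa\big((f_r^+)_*\sigma\big)T^{n+1}=i^{\,r-1}T^n\big((2-i)-(2+i)T\big).
\]
As $H_1(S;\mathbb R)=0$ by (S2), the sequence (T3) shows that $H_2(K;\mathbb R)$ is the quotient of $\mathbb C[T^{\pm1}]$ by the real span of these elements, for $n\in\mathbb Z$ and $r=1,2$. The elements $T^n$ and $iT^n$ span $\mathbb C[T^{\pm1}]$ over $\mathbb R$, so this span is the ideal generated by $(2-i)-(2+i)T$, which is the kernel of evaluation at $T=u^{-1}$. Evaluation induces $F$.

If $y\in H_2(K_{aP};\mathbb R)$, then $(\iota_t)_*y\in H_2(K_{taP};\mathbb R)$ and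
\[
F((\iota_t)_*y)=u^{-\lambda_1(ta)}\kappa\big((\iota_{ta}^{-1}\iota_t)_*y\big)=u^{-1}F(y).
\]
The images of such classes $y$ span $H_2(K;\mathbb R)$.
\end{proof}

Both stable letters are needed: each imposes one real relation between the planes $\mathbb CT^n$ and $\mathbb CT^{n+1}$, and two are required to identify them. The quotient graph $K\backslash\mathcal T_1$ has vertex set $\mathbb Z$ and two edges from $n$ to $n+1$. By (T3), $H_1(K;\mathbb R)$ surjects onto the first homology of this graph. So $H_1(K;\mathbb R)$ is infinite-dimensional, and $K$ is not finitely generated.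

\section{The semi-norm on $H_2(K;\mathbb R)$ is a norm}\label{sec:bounded}

We prove that $|F(x)|\le M\|x\|_\Delta$ for a constant $M$. On a single vertex group the class $\kappa$ is controlled by a quasimorphism of the universal cover of the symplectic group. An efficient cycle in $K$, however, may spread over many vertex groups. We represent it by a surface and cut the surface along curves into pieces, each mapping to one vertex group. A piece has boundary, so $F$ cannot be evaluated on it. The substitute is a quasimorphism on the central extension defined by $F$, evaluated on the boundary curves: the values on the cutting curves cancel, and the defect bounds the contribution of a piece by its Euler characteristic.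

\subsection{Quasimorphisms}
A function $\varphi:G\to\mathbb C$ is a \emph{quasimorphism} of \emph{defect} at most $D$ if $|\varphi(xy)-\varphi(x)-\varphi(y)|\le D$ for all $x,y$. It is \emph{homogeneous} if $\varphi(x^n)=n\varphi(x)$ for all $n\in\mathbb Z$. A homogeneous quasimorphism has the following properties.
\begin{itemize}
\item[(Q1)] It is conjugation invariant: $n|\varphi(yxy^{-1})-\varphi(x)|=|\varphi(yx^ny^{-1})-\varphi(y)-\varphi(x^n)-\varphi(y^{-1})|\le 2D$ for all $n\ge1$.
\item[(Q2)] It is additive on commuting pairs: $n|\varphi(xy)-\varphi(x)-\varphi(y)|=|\varphi(x^ny^n)-\varphi(x^n)-\varphi(y^n)|\le D$ for all $n\geq1$.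
\item[(Q3)] $|\varphi([x,y])|\le D$, because $[x,y]=x\cdot(yx^{-1}y^{-1})$ and $\varphi(yx^{-1}y^{-1})=-\varphi(x)$.
\end{itemize}
We use two more facts about symplectic groups.
\begin{itemize}
\item[(S3)] For $n\ge\max(2,n_0)$, every homogeneous quasimorphism on $Sp_{2n}(\mathbb Z)$, or on a finite direct product of such groups, is $0$.
\item[(S4)] There is a homogeneous quasimorphism $\mu_n:\widetilde{Sp}_{2n}(\mathbb R)\to\mathbb R$ with $\mu_n(z)=1$ (Guichardet--Wigner; Barge--Ghys \cite{BG}). By (Q2), $\mu_n(gz^p)=\mu_n(g)+p$.
\end{itemize}
Fact (S3) is deduced from the theorem of Burger and Monod \cite{BM1,BM2}: the comparison map from bounded cohomology $H^2_b(\,\cdot\,;\mathbb R)\to H^2(\,\cdot\,;\mathbb R)$ is injective for irreducible lattices in connected semisimple Lie groups of finite center and real rank at least $2$. The group $Sp_{2n}(\mathbb R)$ has real rank $n$. For a real quasimorphism $\varphi$, the function $\varphi(x)+\varphi(y)-\varphi(xy)$ is a bounded inhomogeneous $2$-cocycle with trivial class in $H^2$. By injectivity it is the coboundary of a bounded function, so $\varphi$ is a homomorphism plus a bounded function. The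 homomorphism is $0$ by (S2), and a bounded homogeneous function is $0$. For complex values take real and imaginary parts; for products use (Q2).

\subsection{Gluing quasimorphisms along a tree}
Let $0\to\mathbb C\to\hat G\to G\to1$ be a central extension with class $F:H_2(G;\mathbb R)\to\mathbb C$. The link between $F$ and surfaces is Hopf's formula, in the following form. Let $\Sigma$ be a closed connected oriented surface of genus at least $1$, let $\Omega\subset\Sigma$ be a closed disc and $\Sigma_0=\Sigma\setminus\operatorname{int}\Omega$. Let $\rho:\pi_1(\Sigma)\to G$ be a homomorphism, and let $\hat\rho:\pi_1(\Sigma_0)\to\hat G$ lift the composition $\pi_1(\Sigma_0)\to\pi_1(\Sigma)\to G$; a lift exists because $\pi_1(\Sigma_0)$ is free. The element $\hat\rho(\partial\Omega)$ maps to $1$ in $G$, so it lies in $\mathbb C$, and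
\begin{equation}\label{eq:hopf}
\hat\rho(\partial\Omega)=\pm F(\rho_*[\Sigma]).
\end{equation}
Indeed, $\hat\rho(\partial\Omega)$ is the value on the $2$-cell of $\Sigma$ of the obstruction cocycle for lifting the map $\Sigma\to K(G,1)$ to $K(\hat G,1)$, and the obstruction class is the pulled-back class of the extension.

\begin{proposition}\label{prop:glue}
Let $G$ act on a tree $\mathcal T$, let $F:H_2(G;\mathbb R)\to\mathbb C$ be $\mathbb R$-linear, and let $\hat G$ be the central extension of $G$ by $\mathbb C$ with class $F$, acting on $\mathcal T$ through $G$. Suppose that for each vertex $v$ there is a homogeneous quasimorphism $\varphi_v:\hat G_v\to\mathbb C$ such that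
\begin{itemize}
\item[(i)] $\varphi_v(\zeta)=\zeta$ for $\zeta\in\mathbb C$;
\item[(ii)] $\varphi_v$ has defect at most $D$, with $D$ independent of $v$;
\item[(iii)] $\varphi_{kv}(kgk^{-1})=\varphi_v(g)$ for $k\in\hat G$ and $g\in\hat G_v$;
\item[(iv)] $\varphi_v=\varphi_w$ on $\hat G_v\cap\hat G_w$ whenever $v$ and $w$ are adjacent.
\end{itemize}
Then $|F(x)|\le\frac D2\|x\|_\Delta$ for all $x\in H_2(G;\mathbb R)$.
\end{proposition}

\begin{example}\label{ex:torus}
Condition (iv) cannot be dropped. Let $G=\mathbb Z^2=\langle a,b\rangle$ act on a line, with $a$ acting trivially and $b$ translating by one edge, and let $F\ne0$. The torus has self-maps of every degree $N$, so $N\|x\|_\Delta\le\|x\|_\Delta$ and the semi-norm vanishes on $H_2(G;\mathbb R)$; the conclusion fails. All vertices have the same stabilizer $\hat G_v\cong\mathbb Z\times\mathbb C$. Let $\varphi_v$ be the projection to $\mathbb C$ at one vertex $v$, and put $\varphi_{b^nv}(g)=\varphi_v(\hat b^{-n}g\hat b^n)$ for a lift $\hat b$ of $b$. Then (i)--(iii) hold with $D=0$. For a lift $\hat a$ of $a$, formula \eqref{eq:hopf} says that $\hat b^{-1}\hat a\hat b$ and $\hat a$ differ by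 a nonzero element of $\mathbb C$, so $\varphi_{bv}(\hat a)\neq\varphi_v(\hat a)$.
\end{example}

\begin{proof}[Proof of Proposition~\ref{prop:glue}]
Steps 1--4 show that for every closed connected oriented surface $\Sigma$ of genus at least $1$ and every $\rho:\pi_1(\Sigma)\to G$,
\begin{equation}\label{eq:surf}
|F(\rho_*[\Sigma])|\le D\,|\chi(\Sigma)| .
\end{equation}
Step 5 passes from surfaces to cycles.

\emph{Step 1: cutting the surface.} Let $p:\tilde\Sigma\to\Sigma$ be the universal cover. A \emph{pattern} is a finite, possibly empty, union $\mathcal C\subset\Sigma$ of disjoint polygonal simple closed curves, together with a locally constant $\rho$-equivariant map $\nu$ from $\tilde\Sigma\setminus p^{-1}(\mathcal C)$ to the vertices of $\mathcal T$, called the labeling, that takes adjacent values at nearby points on the two sides of $p^{-1}(\mathcal C)$. We construct one.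

Lift a triangulation of $\Sigma$ to $\tilde\Sigma$. The deck group acts freely on its vertices, so there is an equivariant map $x\mapsto y(x)$ from them to the vertices of $\mathcal T$. On a side $xx'$ with $d=\operatorname{dist}(y(x),y(x'))$ mark $d$ equally spaced interior points. They cut the side into intervals numbered $0,\dots,d$ from $x$; label the interval $n$ by the vertex at distance $n$ from $y(x)$ on the geodesic $[y(x),y(x')]$. Counting from $x'$ gives the same labels.

Consider a triangle with vertices $x_1,x_2,x_3$. Let $y_s=y(x_s)$, let $c$ be the median of $y_1,y_2,y_3$, which is a vertex of $\mathcal T$, and let $a_s=\operatorname{dist}(y_s,c)$. The side $x_sx_{s'}$ carries $a_s+a_{s'}$ marked points. For $1\le n\le a_s$ join the $n$-th marked points from $x_s$ on the two sides at $x_s$ by a straight segment (Figure~\ref{fig:pattern}). On the side $x_sx_{s'}$ the first $a_s$ points belong to segments around $x_s$ and the other $a_{s'}$ to segments around $x_{s'}$, so each marked point is an endpoint of exactly one segment in the triangle. No two segments have interlaced endpoints on the boundary, so they are disjoint. They cut the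 triangle into a central region and, for each $s$ and $0\le n<a_s$, a region reached from $x_s$ by crossing $n$ segments. Label the central region by $c$ and the latter region by the vertex at distance $n$ from $y_s$ on $[y_s,c]$. This agrees with the labels on the sides: the latter region meets the boundary in the intervals number $n$ from $x_s$ on the two sides at $x_s$, the central region meets $x_sx_{s'}$ in the interval number $a_s$ from $x_s$, and $[y_s,c]$ is the initial part of length $a_s$ of $[y_s,y_{s'}]$. The two regions along a segment have adjacent labels.

Each marked point lies on one segment in each of the two triangles containing it, so the segments form a $1$-manifold without boundary, and the labels define a locally constant map on its complement. The construction uses only geodesics and medians, so it is equivariant. The image of the $1$-manifold in $\Sigma$ consists of finitely many segments, hence of finitely many disjoint simple closed curves.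

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\draw (0,0) node[below left]{$x_1$} -- (4,0) node[below right]{$x_2$} -- (2,3.4) node[above]{$x_3$} -- cycle;
\draw[very thick] (1,0)--(0.5,0.85) (2,0)--(1,1.7) (3,0)--(3.333,1.133) (1.5,2.55)--(2.667,2.267);
\node at (0.5,0.27){$y_1$}; \node at (1.13,0.62){$y'$}; \node at (2.25,1.2){$c$};
\node at (3.5,0.33){$y_2$}; \node at (2.05,2.8){$y_3$};
\draw (6.2,0.3)--(7.1,0.8)--(8,1.3)--(8.9,0.8) (8,1.3)--(8,2.35);
\fill (6.2,0.3) circle(2pt) node[below]{$y_1$} (7.1,0.8) circle(2pt) node[below]{$y'$}
 (8,1.3) circle(2pt) node[below]{$c$} (8.9,0.8) circle(2pt) node[below]{$y_2$} (8,2.35) circle(2pt) node[above]{$y_3$};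
\end{tikzpicture}
\caption{A triangle whose vertices $x_1,x_2,x_3$ are sent to vertices $y_1,y_2,y_3$ of a tree at distances $2,1,1$ from their median $c$. The triangle is cut by one thick segment for each edge of the tripod, and each region is labeled by a vertex of the tripod.}
\label{fig:pattern}
\end{figure}

\emph{Step 2: no piece has positive Euler characteristic.} The \emph{pieces} of a pattern are the components of $\Sigma$ cut along $\mathcal C$. They are compact oriented surfaces, and their Euler characteristics add up to $\chi(\Sigma)$. A disc would count with the wrong sign in the final sum, so we choose a pattern with the smallest number of curves and show that no piece is a disc. Suppose the piece $W$ is a disc with boundary $\gamma$. It has only one boundary curve, so the other side of $\gamma$ belongs to another piece, and $W$ embeds in $\Sigma$. Its preimage in $\tilde\Sigma$ is a disjoint union of closed discs. On a thin annulus around the outside of each of them $\nu$ is constant; redefine $\nu$ on the disc to be this constant. The new labeling is equivariant, locally constant off $p^{-1}(\mathcal C\setminus\gamma)$, and unchanged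 near the other curves. So $\mathcal C\setminus\gamma$ carries a pattern, a contradiction. A piece that is a sphere would be all of $\Sigma$, which is excluded. Hence $\chi(W)\le0$ for every piece $W$.

\emph{Step 3: values of boundary curves.} Let $\Omega$ be a closed disc in the interior of a piece $W_0$, take $\Sigma_0$ and $\hat\rho$ as in \eqref{eq:hopf}, and replace $W_0$ by $W_0\setminus\operatorname{int}\Omega$. Now every piece has nonempty boundary and $\chi\le0$, and the Euler characteristics add up to $\chi(\Sigma)-1$. Let $\tilde\Sigma_0$ be the universal cover of $\Sigma_0$, with deck group $\Lambda=\pi_1(\Sigma_0)$. Pull $\nu$ back along an equivariant lift $\tilde\Sigma_0\to\tilde\Sigma$ of the inclusion. This labels the \emph{regions}, the components of the preimage of $\Sigma_0\setminus\mathcal C$, so that $\nu(gR)=\hat\rho(g)\nu(R)$ for $g\in\Lambda$.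

Let $\gamma$ be an oriented curve of $\mathcal C$, with one of its two sides chosen. Pick a point $\tilde y\in\tilde\Sigma_0$ over $\gamma$. The lift of the loop $\gamma$ that starts at $\tilde y$ ends at $g\tilde y$ for some $g\in\Lambda$. Let $R$ be the region adjacent to $\tilde y$ on the chosen side. A parallel copy of $\gamma$ on that side lifts to a path in $R$ from a point to its $g$-translate, so $gR=R$ and $\hat\rho(g)$ fixes $\nu(R)$. Consider the number $\varphi_{\nu(R)}(\hat\rho(g))$. It does not change when $\tilde y$ moves along its component of the preimage of $\gamma$, since $g$ and $R$ do not change. Replacing $\tilde y$ by $h\tilde y$ replaces $g$ by $hgh^{-1}$ and $R$ by $hR$, and the number does not change by (iii). The regions on the two sides of $\tilde y$ have adjacent labels, both fixed by $\hat\rho(g)$, so by (iv) the number does not depend on the side. We denote it by $\varphi(\gamma)$. Reversing the orientation replaces $g$ by $g^{-1}$ and $\varphi(\gamma)$ by $-\varphi(\gamma)$. The same recipe applies to $\partial\Omega$, on its one side, and gives $\varphi(\partial\Omega)=\pm F(\rho_*[\Sigma])$ by (i) and \eqref{eq:hopf}.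

Give the boundary curves of each piece the boundary orientation. A curve of $\mathcal C$ occurs twice among them, with opposite orientations, and the two values cancel. Only $\partial\Omega$ remains:
\begin{equation}\label{eq:sum}
\sum_W\sum_{\gamma\subset\partial W}\varphi(\gamma)=\pm F(\rho_*[\Sigma]).
\end{equation}

\emph{Step 4: the bound for one piece.} Let $W$ have genus $h$ and $n\ge1$ boundary curves, so that $-\chi(W)=2h-2+n\ge0$. Choose a base point in the interior of $W$ and a lift $\tilde w$ of it, lying in a region $R$ with label $v$. Lifting loops from $\tilde w$ defines a homomorphism from $\pi_1(W)$ to the stabilizer of $R$ in $\Lambda$, and composing with $\hat\rho$ we get $\pi_1(W)\to\hat G_v$. We evaluate $\varphi_v$ on $\pi_1(W)$ through this map. In $\pi_1(W)$ there is a relation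
\[
[a_1,b_1]\cdots[a_h,b_h]=\gamma_1\cdots\gamma_n,
\]
where $\gamma_s$ runs along a path to the $s$-th boundary curve, around it and back, and all curves are traversed with the boundary orientation or all against it. Taking for $\tilde y$ the endpoint of the lift of that path, which is approached from $R$, we see that $\varphi_v(\gamma_s)$ is the value of the $s$-th boundary curve, up to a sign common to all $s$.

If $h\ge1$, then $|\varphi_v(\gamma_1\cdots\gamma_n)-\sum_s\varphi_v(\gamma_s)|\le(n-1)D$, and (Q3) gives $|\varphi_v([a_1,b_1]\cdots[a_h,b_h])|\le(h-1)D+hD$. So $|\sum_s\varphi_v(\gamma_s)|\le(2h+n-2)D$. If $h=0$, then $n\ge2$ and $\gamma_1\cdots\gamma_{n-1}=\gamma_n^{-1}$, so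
\[
\Big|\sum_{s\le n}\varphi_v(\gamma_s)\Big|=\Big|\sum_{s<n}\varphi_v(\gamma_s)-\varphi_v(\gamma_1\cdots\gamma_{n-1})\Big|\le(n-2)D .
\]
In both cases the bound is $-\chi(W)D$. By \eqref{eq:sum}, $|F(\rho_*[\Sigma])|\le D(|\chi(\Sigma)|+1)$. To remove the $1$, apply this to a connected $N$-fold cover, which exists because $\pi_1(\Sigma)$ surjects onto $\mathbb Z$. It gives $N|F(\rho_*[\Sigma])|\le D(N|\chi(\Sigma)|+1)$, and \eqref{eq:surf} follows as $N\to\infty$.

\emph{Step 5: from surfaces to cycles.} Let $w$ be a real singular $2$-cycle in $X=K(G,1)$; we show $|F([w])|\le\frac D2\|w\|_1$. The real cycles supported on the finitely many simplices of $w$ form the kernel of an integer matrix. Rational points are dense in this kernel, and both sides of the inequality are continuous on it. So we may assume that $w$ is rational and, after scaling, integral. Write $w=\sum_{s=1}^L\epsilon_s\sigma_s$ with $\epsilon_s=\pm1$ and $L=\|w\|_1$. In $\partial w=0$ the $n$-th face of $\sigma_s$ appears with the sign $\epsilon_s(-1)^n$, so the $3L$ faces can be grouped into pairs that are equal as singular simplices and have opposite signs. Glue $L$ standard triangles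 along paired sides by the affine maps that preserve the order of the vertices. Gluing the sides of polygons in pairs gives a closed surface. Orient the $s$-th triangle by $\epsilon_s$ times the standard orientation; these orientations match because paired sides have opposite signs. The $\sigma_s$ define a map from the surface to $X$ that sends the fundamental cycle to $w$. A component made of $L'$ triangles with $V'$ vertices has $3L'/2$ edges, so $-\chi=L'/2-V'\le L'/2$. Spheres contribute $0$ to $F([w])$ because $\pi_2(X)=0$, and by \eqref{eq:surf} any other component contributes at most $DL'/2$ in absolute value. Sum over the components.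
\end{proof}

\subsection{Application to $K$}
For $K$ acting on $\mathcal T_1$, the quasimorphisms exist by (S4), and they are compatible because (S3) leaves no choice.

\begin{proposition}\label{prop:bounded}
There is a constant $M$ with $|F(x)|\le M\|x\|_\Delta$ for all $x\in H_2(K;\mathbb R)$, where $F$ is the isomorphism of Proposition~\ref{prop:H2}.
\end{proposition}

\begin{proof}
Let $\hat K$ be the central extension of $K$ by $\mathbb C$ with class $F$.

\emph{Existence, with \emph{(i)} and \emph{(ii)}.} Let $v=aP$ and $\xi=u^{-\lambda_1(a)}$. By Proposition~\ref{prop:H2} and (E2), under $\iota_a^{-1}:K_v\cong P$ the class of $\hat K_v$ corresponds to $\xi\kappa$. Let $\tilde Q$ be the preimage of $Q$ in $\widetilde{Sp}_{4m}(\mathbb R)$. The pushout of $\tilde Q\times\tilde Q$ along $\mathbb Z^2\to\mathbb C$, $(p,p')\mapsto\xi(p+ip')$, is the quotient of $\tilde Q\times\tilde Q\times\mathbb C$ by the elements $(z^p,z^{p'},-\xi(p+ip'))$, and it also has class $\xi\kappa$. By (E1) it is isomorphic to $\hat K_v$ by a map that is the identity on $\mathbb C$. The function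
\[
(g,h,\zeta)\mapsto\xi\big(\mu_{2m}(g)+i\mu_{2m}(h)\big)+\zeta
\]
is invariant under multiplication by those elements, by (S4). It descends to a homogeneous quasimorphism $\varphi_v$ on $\hat K_v$ that is the identity on $\mathbb C$. As $|\xi|=1$, its defect is at most twice that of $\mu_{2m}$, for every $v$.

\emph{Uniqueness, with \emph{(iii)} and \emph{(iv)}.} Let $J$ be a vertex or edge stabilizer, so $J\cong P$ or $J\cong S$. Two homogeneous quasimorphisms on $\hat J$ that are the identity on $\mathbb C$ differ by a homogeneous quasimorphism vanishing on the central subgroup $\mathbb C$. By (Q2) the difference is constant on cosets of $\mathbb C$, so it descends to $J$, and it is $0$ by (S3). Comparing $\varphi_v$ with $g\mapsto\varphi_{kv}(kgk^{-1})$ on $\hat K_v$ gives (iii). If $e$ joins $v$ to $w$, then $\hat K_v\cap\hat K_w=\hat K_e$, and comparing the restrictions of $\varphi_v$ and $\varphi_w$ gives (iv). Apply Proposition~\ref{prop:glue}.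
\end{proof}

\begin{remark}
The equality $|u|=1$ enters through (ii), and it is necessary: if an isometry of a semi-norm on $\mathbb C$ were multiplication by a number of modulus different from $1$, its positive or negative powers would send every vector to $0$, and the semi-norm, being continuous, would vanish. Propositions \ref{prop:H2} and \ref{prop:bounded} show that $\|\cdot\|_\Delta$ is a norm on $H_2(K;\mathbb R)\cong\mathbb C$, invariant under $u^{-1}$. By Lemma~\ref{lem:rot}, $B_2(K)$ is a round disc. It remains to replace $K$ by a finitely presented group.
\end{remark}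

\section{The finitely presented group}\label{sec:pi}

As in Section~\ref{sec:toy}, adjoining $t$ to $K$ kills the plane. Instead we take further groups $A_l$ with epimorphisms $\lambda_l:A_l\to\mathbb Z$ and let $\pi$ be the kernel of $\sum_l\lambda_l$ on the product. It contains elements such as $(t,s^{-1},1,\dots)$ with $\lambda_2(s)=1$, which make finite generation possible, but it does not contain $(t,1,\dots,1)$. Take $A_l=\Gamma_l*\langle s_l\rangle$ and consider the classes carried by the subgroup $K\times\Gamma_2\times\cdots\times\Gamma_k$. Conjugation by $(t,s_2^{-1},1,\dots)$ rotates the $K$-factor, but it also moves $\Gamma_2$ to the different subgroup $s_2^{-1}\Gamma_2s_2$, so one can hope that these classes survive. The groups $\Gamma_l$ should have a class detected by a bounded cocycle, and no other reduced homology, so that the homology groups of $K$ in degrees other than $2$ do not enter $H_j(\pi;\mathbb R)$.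

\subsection{Hyperbolic homology spheres}
For $q=2$ let $\sigma\subset\mathbb H^2$ be the triangle with angles $\pi/2,\pi/3,\pi/7$. For $q=3$ let $\sigma\subset\mathbb H^3$ be the compact Lann\'er tetrahedron $[3,5,3]$, three of whose dihedral angles are $\pi/3,\pi/5,\pi/3$ and the others $\pi/2$. The reflections in the faces of $\sigma$ generate a discrete group with fundamental domain $\sigma$; it is a Coxeter group on $q+1$ generators. Let $\Gamma$ be its orientation-preserving subgroup, of index $2$, hence finitely presented. The quotient $\mathbb H^q/\Gamma$ consists of two copies of $\sigma$, the images of the even and of the odd translates. They are glued by the identity of $\partial\sigma$, since a point of $\sigma$ is fixed by a reflection of the group exactly when it lies on the boundary. So $\mathbb H^q/\Gamma\cong S^q$.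

Let $\Gamma'$ be a torsion-free normal subgroup of finite index, which exists because $\Gamma$ is a finitely generated linear group in characteristic zero, and let $Y=\mathbb H^q/\Gamma'$. By transfer, both $H_*(\Gamma;\mathbb R)$ and $H_*(\mathbb H^q/\Gamma;\mathbb R)$ are the coinvariants of $\Gamma/\Gamma'$ on $H_*(\Gamma';\mathbb R)=H_*(Y;\mathbb R)$. Hence $H_*(\Gamma;\mathbb R)\cong H_*(S^q;\mathbb R)$. By \eqref{eq:vol} the volume cocycle of $\Gamma$ is nonzero on the image of $[Y]$ in $H_q(\Gamma;\mathbb R)\cong\mathbb R$. Fix a generator $b$ of this line and let $\omega$ be the multiple of $\operatorname{vol}$ with $\langle\omega,b\rangle=1$.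

\subsection{Definition of $\pi$}
Let $j\ge6$. Choose $k\ge3$ and $q_2,\dots,q_k\in\{2,3\}$ with
\[
2+q_2+\dots+q_k=j .
\]
This is possible because every integer $\ge4$ is a sum of at least two terms equal to $2$ or $3$; for $j=6$ take $k=3$ and $q_2=q_3=2$. For $2\le l\le k$ let $\Gamma_l,b_l,\omega_l$ be the data above in dimension $q_l$. Let $A_l=\Gamma_l*\langle s_l\rangle$ with $s_l$ of infinite order, and let $\lambda_l:A_l\to\mathbb Z$ send $\Gamma_l$ to $0$ and $s_l$ to $1$. For $1\le l\le k$ put
\[
A_{[l]}=A_1\times\dots\times A_l,\qquad \lambda_{[l]}(a_1,\dots,a_l)=\lambda_1(a_1)+\dots+\lambda_l(a_l),\qquad L_l=\ker\lambda_{[l]} .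
\]
Thus $L_1=K$. We define $\pi=L_k$.

\begin{lemma}\label{lem:amalgam}
For $2\le l\le k$ we have $L_l\cong A_{[l-1]}*_{L_{l-1}}(L_{l-1}\times\Gamma_l)$, with the standard inclusions of $L_{l-1}$.
\end{lemma}

\begin{proof}
The projection $L_l\to A_l$ is onto because $\lambda_1$ is onto. So $L_l$ acts on the tree (T1) of $A_l$ with quotient a single edge. An element $(g,a)\in A_{[l-1]}\times A_l$ of $L_l$ fixes the edge $1$ if and only if $a=1$, which gives $L_{l-1}$. It fixes the vertex $\Gamma_l$ if and only if $a\in\Gamma_l$, which gives $L_{l-1}\times\Gamma_l$. It fixes the vertex $\langle s_l\rangle$ if and only if $a$ is a power of $s_l$, necessarily $a=s_l^{-\lambda_{[l-1]}(g)}$; these elements form a group that projects isomorphically onto $A_{[l-1]}$. Apply (T2).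
\end{proof}

\begin{proposition}\label{prop:fp}
The group $\pi$ is finitely presented, and $H_j(\pi;\mathbb R)$ is finite-dimensional.
\end{proposition}

\begin{proof}
All $A_l$, $A_{[l]}$ and $\Gamma_l$ are finitely presented. By Lemma~\ref{lem:amalgam}, $L_l$ is generated by $A_{[l-1]}$ and $\Gamma_l$, so it is finitely generated for $l\ge2$. A homomorphism from the amalgam to a group is the same as a pair of homomorphisms from $A_{[l-1]}$ and from $\Gamma_l$ such that the images of $L_{l-1}$ and $\Gamma_l$ commute. So $L_l$ is the quotient of $A_{[l-1]}*\Gamma_l$ by the relations $[x,y]=1$, and it suffices to let $x$ and $y$ range over generating sets of $L_{l-1}$ and $\Gamma_l$. For $l=k$ both can be taken finite, since $k-1\ge2$. This is the only use of $k\ge3$.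

All homology has real coefficients. In the sequence (T3) for the amalgam, the map $H_n(L_{l-1})\to H_n(L_{l-1}\times\Gamma_l)$ is split injective, because the inclusion has a retraction. So the sequence breaks into short exact sequences. By the K\"unneth formula, $H_n(L_{l-1}\times\Gamma_l)\cong H_n(L_{l-1})\oplus H_{n-q_l}(L_{l-1})$, with the image of $H_n(L_{l-1})$ as first summand. Dividing $H_n(A_{[l-1]})\oplus H_n(L_{l-1})\oplus H_{n-q_l}(L_{l-1})$ by a copy of $H_n(L_{l-1})$ that projects isomorphically onto the middle summand and trivially to the last gives
\begin{equation}\label{eq:MV}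
H_n(L_l)\cong H_n(A_{[l-1]})\oplus H_{n-q_l}(L_{l-1}).
\end{equation}
Iterating from $l=k$, $n=j$ down to $l=2$ yields
\[
H_j(\pi)\cong H_2(K)\oplus\bigoplus_{l=2}^kH_{2+q_2+\dots+q_l}(A_{[l-1]}).
\]
The first summand has dimension $2$ by Proposition~\ref{prop:H2}. By (T3) for $A_1$ acting on $\mathcal T_1$, the group $H_n(A_1)$ lies in an exact sequence between $H_n(P)$ and $H_{n-1}(S)^2$, so it is finite-dimensional by (S1). For $l\ge2$ and $n\ge1$, $H_n(A_l)=H_n(\Gamma_l)\oplus H_n(\mathbb Z)$. By the K\"unneth formula all $H_n(A_{[l]})$ are finite-dimensional.
\end{proof}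

The degree matters: iterating \eqref{eq:MV} from $n=j-1$ produces the summand $H_1(K;\mathbb R)$, so $H_{j-1}(\pi;\mathbb R)$ is infinite-dimensional.

\section{The round disc}\label{sec:end}

To show that the classes carried by $K\times\Gamma_2\times\dots\times\Gamma_k$ have positive semi-norm in $\pi$, we need a bounded $\pi$-invariant cocycle that detects them. The class $F$ does not extend to $A_1$, because it is not invariant under $\iota_t$. It does extend as a twisted cocycle, Lemma~\ref{lem:free} does the same for the $\omega_l$, and in the product the twists cancel exactly on $\pi$.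

\subsection{A twisted cocycle on $A_1$}

\begin{lemma}\label{lem:twist}
There is a bounded $\lambda_1$-twisted cocycle $c_1:A_1^3\to\mathbb C$ whose restriction to $K$ induces $F$ on $H_2(K;\mathbb R)$.
\end{lemma}

\begin{proof}
Let $M$ be as in Proposition~\ref{prop:bounded}, and let $\mathcal Z$ be the set of $K$-invariant functions $c:K^3\to\mathbb C$ with $|c|\le2M$ and $c(w)=F([w])$ for every bar $2$-cycle $w$. Such a function vanishes on boundaries, so it is a cocycle. The set $\mathcal Z$ is nonempty: the real and imaginary parts of $w\mapsto F([w])$ are bounded by $M\|w\|_1$ on cycles, the Hahn--Banach theorem extends them to $C_2(K)$ with the same bound, and such an extension is an invariant function on $K^3$ bounded by $M$. The set $\mathcal Z$ is convex. It is compact for pointwise convergence by Tychonoff's theorem, since each defining condition involves finitely many values and is closed.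

A representative of $F$ need not transform under $\iota_t$ as $F$ does, so we average. Define
\[
\Theta(c)(k_0,k_1,k_2)=u\,c(tk_0t^{-1},tk_1t^{-1},tk_2t^{-1}).
\]
This map is linear and continuous, and it preserves $\mathcal Z$: invariance holds because $\iota_t$ is an automorphism of $K$, the bound because $|u|=1$, and $\Theta(c)(w)=uF((\iota_t)_*[w])=F([w])$ by Proposition~\ref{prop:H2}. It has a fixed point by the Markov--Kakutani theorem. Concretely, for $c\in\mathcal Z$ the averages $c^{(N)}=\frac1N\sum_{n<N}\Theta^nc$ lie in $\mathcal Z$ and satisfy $|\Theta c^{(N)}-c^{(N)}|\le4M/N$, so any cluster point $c'$ is fixed. Then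
\[
c'(t^nk_0t^{-n},t^nk_1t^{-n},t^nk_2t^{-n})=u^{-n}c'(k_0,k_1,k_2)\qquad(n\in\mathbb Z).
\]

Every element of $A_1$ is uniquely $kt^n$ with $k\in K$. Put $c_1(k_0t^{n_0},k_1t^{n_1},k_2t^{n_2})=c'(k_0,k_1,k_2)$. This is the pullback of $c'$ under a map of sets $A_1\to K$ that is the identity on $K$, so $c_1$ is a bounded cocycle extending $c'$. For $a=kt^n$ we have $a\,k_st^{n_s}=k\,(t^nk_st^{-n})\,t^{n+n_s}$. By $K$-invariance of $c'$ and the displayed formula, left translation by $a$ multiplies $c_1$ by $u^{-n}=u^{-\lambda_1(a)}$.
\end{proof}

\subsection{Cup and cross products}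
For functions $\alpha$ on $G^{p+1}$ and $\beta$ on $G^{q+1}$ put
\[
(\alpha\cup\beta)(g_0,\dots,g_{p+q})=\alpha(g_0,\dots,g_p)\,\beta(g_p,\dots,g_{p+q}).
\]
The Leibniz rule $\delta(\alpha\cup\beta)=\delta\alpha\cup\beta+(-1)^p\alpha\cup\delta\beta$ holds without any invariance. Let $G=G_1\times\dots\times G_k$ with projections $p_l$. The Alexander--Whitney map sends $(g_0,\dots,g_n)$ to
\[
\sum_{0\le n_1\le\dots\le n_{k-1}\le n}(p_1g_0,\dots,p_1g_{n_1})\otimes(p_2g_{n_1},\dots,p_2g_{n_2})\otimes\dots\otimes(p_kg_{n_{k-1}},\dots,p_kg_n).
\]
It is an equivariant chain map from the free resolution $\mathbb R[G^{*+1}]$ to the free resolution $\bigotimes_l\mathbb R[G_l^{*+1}]$ over the identity of $\mathbb R$. So it induces a chain homotopy equivalence $\mathrm{AW}:C_*(G)\to\bigotimes_lC_*(G_l)$, whose homotopy inverse is the Eilenberg--Zilber shuffle map. For classes $x_l$ represented by cycles $w_l$, the \emph{cross product} $x_1\times\dots\times x_k$ is the class that $\mathrm{AW}$ sends to $[w_1\otimes\dots\otimes w_k]$. It is multilinear, and natural for products of homomorphisms.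

Let $\alpha_l$ be an invariant cocycle on $G_l$ of the same degree as $x_l$. The functional $\alpha_1\otimes\dots\otimes\alpha_k$, which multiplies the values in this multidegree and is zero in all others, vanishes on boundaries because each $\alpha_l$ does. Its composition with $\mathrm{AW}$ is $p_1^*\alpha_1\cup\dots\cup p_k^*\alpha_k$. Therefore
\begin{equation}\label{eq:cross}
\langle p_1^*\alpha_1\cup\dots\cup p_k^*\alpha_k,\ x_1\times\dots\times x_k\rangle=\langle\alpha_1,x_1\rangle\cdots\langle\alpha_k,x_k\rangle .
\end{equation}

\subsection{Proof of Theorem~\ref{thm:main}}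
Let $\pi$ be the group of Section~\ref{sec:pi}. By Proposition~\ref{prop:fp} it is finitely presented and $H_j(\pi;\mathbb R)$ is finite-dimensional.

\emph{The cocycle.} Let $c_1$ be as in Lemma~\ref{lem:twist}. For $2\le l\le k$, Lemma~\ref{lem:free} applies to $A_l=\Gamma_l*\langle s_l\rangle$ and $\omega_l$, by Section~\ref{ss:vol} and $q_l\ge2$. It gives a bounded $\lambda_l$-twisted cocycle $c_l$ on $A_l$ extending $\omega_l$. With $p_l:\pi\to A_l$ the projections, let
\[
c=p_1^*c_1\cup p_2^*c_2\cup\dots\cup p_k^*c_k:\ \pi^{j+1}\to\mathbb C .
\]
This function is bounded, and it is a cocycle by the Leibniz rule. Left translation by $(a_1,\dots,a_k)\in\pi$ multiplies it by $u^{-\lambda_1(a_1)-\dots-\lambda_k(a_k)}=1$, so it is $\pi$-invariant.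

\emph{The plane.} Let $\jmath:K\times\Gamma_2\times\dots\times\Gamma_k\to\pi$ be the inclusion, and define the linear map
\[
\Psi:H_2(K;\mathbb R)\to H_j(\pi;\mathbb R),\qquad\Psi(x)=\jmath_*(x\times b_2\times\dots\times b_k).
\]
The pullback of $c$ under $\jmath$ is the cup product of the pullbacks of the invariant cocycles $c_1|_K,\omega_2,\dots,\omega_k$. By \eqref{eq:cross} and \eqref{eq:dual},
\[
|F(x)|=|F(x)\cdot1\cdots1|=|\langle c,\Psi(x)\rangle|\le\|c\|_\infty\,\|\Psi(x)\|_\Delta .
\]
As $F$ is injective, $\|\Psi(x)\|_\Delta>0$ for $x\ne0$. So $\Psi$ followed by the quotient map embeds $H_2(K;\mathbb R)$ as a plane $V\subset H_j^\Delta(\pi)$, and $N(\zeta)=\|\Psi(F^{-1}\zeta)\|_\Delta$ is a norm on $\mathbb C$.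

\emph{The rotation.} The subgroup $\pi$ is normal in $A_{[k]}$, so conjugation by $(t,1,\dots,1)$ defines an automorphism $\theta$ of $\pi$, and $\theta_*$ is an isometry. From $\theta\circ\jmath=\jmath\circ(\iota_t\times\mathrm{id}\times\dots\times\mathrm{id})$ and naturality of the cross product we get $\theta_*\Psi(x)=\Psi((\iota_t)_*x)$. By Proposition~\ref{prop:H2}, $(\iota_t)_*F^{-1}\zeta=F^{-1}(u^{-1}\zeta)$. Hence $N(u^{-1}\zeta)=N(\zeta)$, and Lemma~\ref{lem:rot} gives $\|\Psi(x)\|_\Delta=N(1)\,|F(x)|$ with $N(1)>0$. Thus, when $V$ is identified with $\mathbb C$ through $F$, the set $B_j(\pi)\cap V$ is the disc of radius $1/N(1)$. As explained after the statement of the theorem, $B_j(\pi)$ is not a polyhedron. \qed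

\section{The range of degrees}\label{sec:range}

The bound $6=2+2+2$ has three sources. The rotation must live in degree at least $2$, because the semi-norm vanishes in degree $1$. Each auxiliary factor raises the degree by $q_l\ge2$, the condition under which Lemma~\ref{lem:free} produces a bounded cocycle. Two auxiliary factors are used, the first to obtain finite generation and the second to obtain a finite presentation. With a single auxiliary factor, Sections \ref{sec:pi} and \ref{sec:end} apply unchanged except for finite presentation, and give a round disc in degree $4$ or $5$ for the finitely generated group $L_2$. In degree $0$ the ball is an interval and in degree $1$ the space is zero. We do not decide whether finitely presented groups with a non-polyhedral ball exist in degrees $2\le j\le5$.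

\begin{thebibliography}{9}

\bibitem{BG}
Barge and Ghys, \emph{Cocycles d'Euler et de Maslov}, Math. Ann. 294 (1992).

\bibitem{Borel}
Borel, \emph{Stable real cohomology of arithmetic groups}, 1974.

\bibitem{BM1}
Burger and Monod, JEMS 1 (1999).

\bibitem{BM2}
Burger and Monod, GAFA 12 (2002).

\bibitem{Katz}
Gabriel Katz, \emph{Complexity of Shadows \& Traversing Flows in Terms of the Simplicial Volume}, arXiv:1503.09131 (2015).

\end{thebibliography}
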